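\title{Positive entropy without horseshoes on an arc-like hereditarily decomposable continuum}

\begin{abstract}
For a continuous map of an interval three conditions are equivalent: positive topological entropy, the existence of a periodic point whose period is not a power of $2$, and the existence of a horseshoe for some iterate. It has been conjectured that the equivalence persists on every arc-like hereditarily decomposable continuum. We disprove this by constructing such a continuum in the unit square and a continuous surjection of it with entropy at least $\log 3$, all of whose periods are powers of $2$ and none of whose iterates has a horseshoe. We also prove that on these continua the second and third conditions remain equivalent and imply the first.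
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{continuum} is a nonempty compact connected metric space; it is \emph{nondegenerate} if it has more than one point. Let $X$ be a continuum and $f\colon X\to X$ a continuous map. The \emph{period} of a periodic point is its least period, and the powers of $2$ are $1,2,4,\dots$. For $n\ge1$ we say that $f^n$ \emph{has a horseshoe} if there are two disjoint subcontinua $A,B$ of $X$ with
\[
A\cup B\subset f^n(A)\cap f^n(B).
\]
Consider the following conditions.
\begin{itemize}
\item[(1)] $f$ has positive topological entropy, $h(f)>0$.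
\item[(2)] $f$ has a periodic point whose period is not a power of $2$.
\item[(3)] $f^n$ has a horseshoe for some $n\ge1$.
\end{itemize}
They describe complicated dynamics in three different ways. Condition (1) says that the number of orbits that can be told apart grows exponentially with time, (2) is an arithmetic property of single orbits, and (3) is a geometric mechanism: two separate pieces, each stretched over both. When $X$ is an interval, so that $A$ and $B$ are disjoint closed intervals, the three conditions are known to be equivalent. We call this the \emph{interval theorem}.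

Which other continua are close enough to an interval for this to hold? An \emph{$\varepsilon$-map} of $X$ onto $[0,1]$ is a continuous surjection $\theta\colon X\to[0,1]$ with $\operatorname{diam}\theta^{-1}(t)<\varepsilon$ for all $t$, and $X$ is \emph{arc-like} if it has such a map for every $\varepsilon>0$. An arc-like continuum cannot be told from an arc at any fixed resolution. A continuum is \emph{decomposable} if it is the union of two proper subcontinua, and $X$ is \emph{hereditarily decomposable} if every nondegenerate subcontinuum of $X$ is decomposable. The problem we study is posed in the paper of Darji and Kato \cite{DK}.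

\begin{quote}
\textbf{Conjecture.} For every arc-like hereditarily decomposable continuum $X$ and every continuous map $f\colon X\to X$, conditions (1), (2) and (3) are equivalent.
\end{quote}

There are good reasons to expect this. Two basic tools of interval dynamics are that an interval covered by the image of another can be pulled back to a subinterval, and that an interval covered by its own image contains a fixed point. Both pass to arc-like continua by approximation (Lemmas~\ref{lem:pullback} and~\ref{lem:fixed}). Hereditary decomposability adds an order: each nondegenerate subcontinuum is cut into thin \emph{layers} arranged like the points of $[0,1]$ (Theorem~\ref{thm:layers}). It is also known that (2) implies (1) for this class. Nevertheless the conjecture is false.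

\begin{theorem}\label{thm:main}
There are an arc-like hereditarily decomposable continuum $X\subset[0,1]^2$ and a continuous surjection $f\colon X\to X$ such that $h(f)\ge\log3$, every period of a periodic point of $f$ is a power of $2$, and no $f^n$, $n\ge1$, has a horseshoe. Each iterate $f^k$, $k\ge1$, has the same properties and entropy at least $k\log3$.
\end{theorem}

Thus (1) implies neither (2) nor (3). All the other implications hold.

\begin{theorem}\label{thm:positive}
Let $X$ be an arc-like continuum and $f\colon X\to X$ a continuous map.
\begin{itemize}
\item[(a)] Condition \textup{(3)} implies \textup{(1)} and \textup{(2)}.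
\item[(b)] If $X$ is hereditarily decomposable, then \textup{(2)} implies \textup{(3)}.
\end{itemize}
Hence $(2)\Leftrightarrow(3)\Rightarrow(1)$ for all maps of arc-like hereditarily decomposable continua.
\end{theorem}

The reason for the failure is that layers need not be points. In the example a Cantor set of layers are vertical arcs. The map stretches each arc threefold, which produces the entropy, but it permutes the arcs by an odometer, so that no arc ever returns to itself. The work lies in joining these arcs into an arc-like continuum to which the map extends without creating new periods.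

Section~\ref{sec:tools} proves Theorem~\ref{thm:positive}(a), the only part of Theorem~\ref{thm:positive} that the example uses. Section~\ref{sec:idea} describes a simpler continuum that almost works and derives from its failure the shape of the example. Sections~\ref{sec:construction}--\ref{sec:dynamics} prove Theorem~\ref{thm:main}. Section~\ref{sec:odd} proves Theorem~\ref{thm:positive}(b) and depends only on the notions recalled in Section~\ref{sec:tools}.

\section{What a horseshoe implies}\label{sec:tools}

\subsection*{Standard facts}
Let $(Z,d)$ be a compact metric space and $\Phi\colon Z\to Z$ continuous. A set $S\subset Z$ is \emph{$(k,\varepsilon)$-separated} if for distinct $z,z'\in S$ there is $0\le j<k$ with $d(\Phi^j(z),\Phi^j(z'))>\varepsilon$. If $s_k(\varepsilon)$ is the largest cardinality of such a set, the \emph{topological entropy} of $\Phi$ is $h(\Phi)=\lim_{\varepsilon\to0}\limsup_{k\to\infty}\frac1k\log s_k(\varepsilon)$; the inner quantity does not decrease as $\varepsilon$ decreases. We use two textbook facts: $h(\Phi^k)=k\,h(\Phi)$, and $h(\Phi)\ge h(\Psi)$ whenever $\Psi\colon Z'\to Z'$ is a \emph{factor}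 of $\Phi$, that is, $\pi\Phi=\Psi\pi$ for a continuous surjection $\pi\colon Z\to Z'$.

From continuum theory we use the following.
\begin{itemize}
\item \emph{Cut-wire theorem.} If $M_1,M_2$ are closed subsets of a compact metric space $M$ and no component of $M$ meets both, then $M$ is the disjoint union of closed sets $P\supset M_1$ and $R\supset M_2$.
\item \emph{Limits of subcontinua.} The subcontinua of a continuum form a compact space in the Hausdorff metric, and $C_k\to C$ implies $u(C_k)\to u(C)$ for continuous $u$.
\item \emph{Monotone maps.} A map is \emph{monotone} if its fibers are connected. If $\psi$ is a monotone continuous surjection of a compact metric space onto $[0,1]$, then $\psi^{-1}(M)$ is a continuum for each closed interval $M\subset[0,1]$. Indeed, if $\psi^{-1}(M)=P\sqcup R$ with $P,R$ closed and nonempty, each fiber lies in $P$ or in $R$, so $\psi(P)$ and $\psi(R)$ are disjoint nonempty closed sets with union $M$.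
\end{itemize}

\subsection*{Three lemmas}

\begin{lemma}\label{lem:entropy}
Let $\Phi\colon Z\to Z$ be a continuous map of a compact metric space and $A_1,\dots,A_m$, $m\ge2$, pairwise disjoint nonempty closed sets with $\Phi(A_i)\supset A_1\cup\dots\cup A_m$ for all $i$. Then $h(\Phi)\ge\log m$.
\end{lemma}

\begin{proof}
For each word $i_0\dots i_{k-1}$ in the letters $1,\dots,m$ there is a point $z$ with $\Phi^j(z)\in A_{i_j}$ for $0\le j<k$. For $k=1$ take any point of $A_{i_0}$. If $z'\in A_{i_1}$ serves for $i_1\dots i_{k-1}$, take $z\in A_{i_0}$ with $\Phi(z)=z'$. One such point for each word gives $m^k$ points that are $(k,\varepsilon)$-separated for every $\varepsilon$ below the distances between the sets $A_i$.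
\end{proof}

\begin{lemma}[pulling back]\label{lem:pullback}
Let $X$ be an arc-like continuum, $A$ a continuum, $u\colon A\to X$ continuous and $C\subset u(A)$ a subcontinuum. Then $u(A')=C$ for some subcontinuum $A'\subset A$.
\end{lemma}

\begin{proof}
We solve the problem in $[0,1]$ and pass to the limit. Fix $k\ge1$, let $\theta\colon X\to[0,1]$ be a $\frac1k$-map, $\theta(C)=[a,b]$ and $v=\theta\circ u$; thus $a,b\in v(A)$. We claim that $v(C_k)=[a,b]$ for some subcontinuum $C_k\subset A$. If $a=b$, take a point of $v^{-1}(a)$. Let $a<b$. A component of $v^{-1}[a,b]$ that meets both $v^{-1}(a)$ and $v^{-1}(b)$ is as required. If there is none, the cut-wire theorem gives $v^{-1}[a,b]=P\sqcup R$ with $P\supset v^{-1}(a)$ and $R\supset v^{-1}(b)$ closed. Then $P\cup v^{-1}[0,a]$ and $R\cup v^{-1}[b,1]$ are nonempty closed sets with union $A$, and they are disjoint because $P$ misses $v^{-1}(b)$ and $R$ misses $v^{-1}(a)$. This contradicts the connectedness of $A$.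

Since $\theta(u(C_k))=\theta(C)$, every point of $u(C_k)$ shares a fiber of $\theta$ with a point of $C$ and vice versa, so the Hausdorff distance between $u(C_k)$ and $C$ is at most $\frac1k$. Let $A'$ be the limit of a convergent subsequence of $(C_k)$. It is a subcontinuum of $A$, and $u(A')=\lim u(C_k)=C$.
\end{proof}

\begin{lemma}[fixed points]\label{lem:fixed}
Let $X$ be an arc-like continuum, $A\subset X$ a subcontinuum and $u\colon A\to X$ a continuous map with $u(A)\supset A$. Then $u$ has a fixed point.
\end{lemma}

\begin{proof}
Let $\theta\colon X\to[0,1]$ be an $\varepsilon$-map and $\theta(A)=[a,b]$. As $u(A)\supset A$, there are $z_a,z_b\in A$ with $\theta(u(z_a))=a$ and $\theta(u(z_b))=b$. The function $\theta\circ u-\theta$ on $A$ is $\le0$ at $z_a$ and $\ge0$ at $z_b$, so it vanishes at some $z\in A$, and $d(u(z),z)<\varepsilon$. Thus $z\mapsto d(u(z),z)$ has infimum $0$ on the compact set $A$, and the infimum is attained.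
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:positive}(a)}]
Let $A,B$ be a horseshoe for $\Phi=f^n$. Lemma~\ref{lem:entropy} gives $h(\Phi)\ge\log2$, so $h(f)\ge\frac1n\log2>0$ and (1) holds.

For (2) we look for a point with itinerary $A,A,B,A,A,B,\dots$. Apply Lemma~\ref{lem:pullback} three times: since $A\subset\Phi(B)$, there is a continuum $B_1\subset B$ with $\Phi(B_1)=A$; since $B_1\subset\Phi(A)$, there is $A_1\subset A$ with $\Phi(A_1)=B_1$; since $A_1\subset\Phi(A)$, there is $A_0\subset A$ with $\Phi(A_0)=A_1$. Then $\Phi^3(A_0)=A\supset A_0$, and Lemma~\ref{lem:fixed} gives $z\in A_0$ with $\Phi^3(z)=z$. We have $z\in A$ and $\Phi^2(z)\in B_1\subset B$, so $\Phi^2(z)\ne z$ and the $\Phi$-period of $z$ is $3$. If $r$ is its $f$-period, then $r/\gcd(r,n)=3$, so $3$ divides $r$.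
\end{proof}

\section{Where entropy can hide}\label{sec:idea}

\subsection*{Two criteria}
All our examples lie in the plane with the Euclidean metric. For $Z\subset\mathbb R^2$, $x\in\mathbb R$ and $M\subset\mathbb R$ put
\[
Z_x=\{y:(x,y)\in Z\},\qquad Z^M=Z\cap(M\times\mathbb R),
\]
and let $\pi_1(x,y)=x$, $\pi_2(x,y)=y$.

\begin{lemma}\label{lem:hd}
Let $Z\subset\mathbb R^2$ be a continuum such that the set of $x$ for which $Z_x$ has at most one point is dense in $\mathbb R$. Then $Z$ is hereditarily decomposable.
\end{lemma}

\begin{proof}
Let $C\subset Z$ be a nondegenerate subcontinuum. If $\pi_1(C)$ is a point, $C$ is a vertical segment, which is decomposable. Otherwise $\pi_1(C)=[c,d]$ with $c<d$, and there is $x\in(c,d)$ such that $C$ has exactly one point $z$ over $x$. The sets $C'=C^{[c,x]}$ and $C''=C^{[x,d]}$ are proper closed subsets of $C$ with $C'\cup C''=C$ and $C'\cap C''=\{z\}$. If $C'=P\sqcup R$ with $P,R$ nonempty and closed and $z\in P$, then $R$ and $P\cup C''$ are disjoint nonempty closed sets with union $C$, which is impossible. So $C'$ is connected, and the same argument with the roles exchanged shows that $C''$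 is connected.
\end{proof}

\begin{lemma}[gluing]\label{lem:glue}
Let $Z=Z_1\cup\dots\cup Z_m$ be a metric space, each $Z_i$ compact, and let $z_0\in Z_1$, $z_m\in Z_m$. Suppose that $Z_i\cap Z_{i+1}=\{z_i\}$ for $1\le i<m$ and $Z_i\cap Z_j=\emptyset$ for $|i-j|>1$. Let $\theta_i\colon Z_i\to[0,1]$ be continuous with $\theta_i(z_{i-1})=0$, $\theta_i(z_i)=1$ and all fibers of diameter at most $\eta$, and suppose that of any two consecutive maps $\theta_i,\theta_{i+1}$ one is injective. Then $\theta=(i-1+\theta_i)/m$ on $Z_i$ defines a continuous map $\theta\colon Z\to[0,1]$ with $\theta(z_0)=0$, $\theta(z_m)=1$ and all fibers of diameter at most $\eta$.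
\end{lemma}

\begin{proof}
At $z_i$, $0<i<m$, both formulas give $i/m$, so $\theta$ is well defined and continuous, and $\theta(Z_i)\subset[\frac{i-1}m,\frac im]$. The fiber over $i/m$, $0<i<m$, is $\theta_i^{-1}(1)\cup\theta_{i+1}^{-1}(0)$. Both sets contain $z_i$ and one of them equals $\{z_i\}$, so the union is a fiber of a single $\theta_j$. Every other fiber of $\theta$ is a fiber of a single $\theta_j$ as well.
\end{proof}

\begin{example}\label{ex:sin}
Let $S$ be the closure of $\{(x,\sin\frac1x):0<x\le1\}$; it consists of the graph and the \emph{limit bar} $\{0\}\times[-1,1]$. It is hereditarily decomposable by Lemma~\ref{lem:hd}. To see that it is arc-like, let $x_k=1/(2\pi k+\frac\pi2)$, $Z_1=S^{[0,x_k]}$, $Z_2=S^{[x_k,1]}$. On the thin part $Z_1$ use the height, $\theta_1=(y+1)/2$, whose fibers have diameter at most $x_k$; on the arc $Z_2$ use an increasing affine function of $x$. The parts meet in the peak $(x_k,1)$, and Lemma~\ref{lem:glue} applies with $z_0=(0,-1)$ and $z_2=(1,\sin1)$.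
\end{example}

A limit bar is invisible to the horizontal order, so it is a natural place to put entropy. One bar does not suffice: if $f^k$ maps an arc $L\subset X$ into itself and $h(f^k|_L)>0$, then the interval theorem yields a horseshoe in $L$. We need infinitely many bars, permuted without periodic orbits.

\subsection*{The Cantor set, the odometer and the map $T$}
Let $I_\emptyset=[0,1]$. For a finite word $w$ in the letters $0,1$, of length $|w|$, let $I_{w0}$, $G_w$, $I_{w1}$ be the left, middle and right closed thirds of $I_w$, and write $I_w=[l_w,r_w]$. Thus $|I_w|=3^{-|w|}$, and the \emph{gap} $G_w$ equals $[r_{w0},l_{w1}]$. Let $Q=\bigcap_n\bigcup_{|w|=n}I_w$ be the middle-thirds Cantor set. Its points correspond to infinite $0$--$1$ sequences, $q\in I_w$ if and only if the sequence of $q$ extends $w$, and $l_w=w0^\infty$, $r_w=w1^\infty$. Moreover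
\begin{equation}\label{eq:gaps}
I_w\setminus Q=\bigsqcup_{u\text{ extends }w}\operatorname{int}G_u .
\end{equation}

The \emph{odometer} $\tau\colon Q\to Q$ adds one, with carry to the right: $\tau(1^k0s)=0^k1s$ and $\tau(1^\infty)=0^\infty$. On finite words put $(1^k0u)^+=0^k1u$ and $(1^n)^+=0^n$; in particular $\emptyset^+=\emptyset$. On words of length $n$, read as binary numbers with the least significant digit first, this is addition of $1$ modulo $2^n$. Hence $w\mapsto w^+$ is a cyclic permutation of the $2^n$ words of length $n$; if $u$ extends $w$, then $u^+$ extends $w^+$; and $\tau(Q\cap I_w)\subset I_{w^+}$. The last inclusion shows that the bijection $\tau$ is continuous, so it is a homeomorphism, and that a period of $\tau$ would be divisible by $2^n$ for every $n$. So $\tau$ has no periodic points.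

The images of the endpoints of a gap $G_w$ depend on whether the carry stops inside $w$. Let $v=w^+$.
\begin{itemize}
\item[(a)] If $w$ contains a $0$, then $\tau(ws)=vs$, so $\tau(r_{w0})=r_{v0}$ and $\tau(l_{w1})=l_{v1}$.
\item[(b)] If $w=1^n$, $n\ge0$, then $v=0^n$, $\tau(r_{w0})=\tau(1^n01^\infty)=0^n1^\infty=r_{v1}$ and $\tau(l_{w1})=\tau(1^{n+1}0^\infty)=0^{n+1}10^\infty=l_{v01}$.
\end{itemize}

Let $e_0=1$, $e_1=\frac23$, $e_2=\frac13$, $e_3=0$ and $K_i=[e_i,e_{i-1}]$ for $i=1,2,3$; the numbering runs from top to bottom. Define $T\colon[0,1]\to[0,1]$ by $T(y)=3y-2$ on $K_1$, $T(y)=2-3y$ on $K_2$ and $T(y)=3y$ on $K_3$. Each $K_i$ is mapped affinely onto $[0,1]$, and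
\begin{equation}\label{eq:Te}
T(e_0)=T(e_2)=1,\qquad T(e_1)=T(e_3)=0 .
\end{equation}

\begin{lemma}\label{lem:T}
$h(T)\ge\log3$.
\end{lemma}

\begin{proof}
The map $T$ sends each interval $[j3^{-k},(j+1)3^{-k}]$, $0\le j<3^k$, onto an interval of the same form with $k-1$ in place of $k$, so $T^k$ sends it onto $[0,1]$. The intervals with $j$ even are $(3^k+1)/2$ pairwise disjoint closed sets. By Lemma~\ref{lem:entropy}, $h(T)=\frac1kh(T^k)\ge\frac1k\log\frac{3^k+1}2$, which tends to $\log3$.
\end{proof}

The map $\tau\times T$ of $Q\times[0,1]$ has the dynamics we want. It has $T$ as a factor, so its entropy is at least $\log3$. It has no periodic points, and no iterate has a horseshoe, because a connected set lies in one bar $\{q\}\times[0,1]$ and $\tau^n(q)\ne q$. But $Q\times[0,1]$ is not connected.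

\subsection*{A first attempt}
Let $\sigma_w$ be the straight segment from $(r_{w0},1)$ to $(l_{w1},0)$ and $Y=(Q\times[0,1])\cup\bigcup_w\sigma_w$. The set $Y$ is closed, since its part over the open set $\operatorname{int}G_w$ is contained in $\sigma_w$ and it contains everything over $Q$. The projection $\pi_1\colon Y\to[0,1]$ is monotone and onto, so $Y$ is a continuum, and it is hereditarily decomposable by Lemma~\ref{lem:hd}. It is arc-like: for fixed $n$, the sets $Y^{I_w}$ with $|w|=n$ alternate from left to right with the segments $\sigma_u$, $|u|<n$, and each $Y^{I_w}$ is entered at $(l_w,0)$ and left at $(r_w,1)$. Lemma~\ref{lem:glue}, with the height on $Y^{I_w}$ and an increasing affine function of $x$ on $\sigma_u$, gives a map with fibers of diameter at most $3^{-n}$.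

However, $\tau\times T$ does not extend to a continuous map of $Y$ into itself. The middle gap already shows why. By (b) with $n=0$, the ends $(\frac13,1)$ and $(\frac23,0)$ of $\sigma_\emptyset$ go to $(1,1)$ and $(\frac29,0)$, so the image of $\sigma_\emptyset$ would give a path $\gamma$ in $Y$ between these points. For each of the infinitely many gaps $G_u\subset[\frac23,1]$ there is a parameter interval $[s_u,t_u]$ on which $\pi_1\gamma$ runs from one end of $G_u$ to the other and stays in $\operatorname{int}G_u$ in between. There $\gamma$ follows $\sigma_u$, so its height changes by $1$. The intervals $(s_u,t_u)$ are pairwise disjoint, so their lengths tend to $0$, which contradicts the uniform continuity of $\gamma$.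

\subsection*{Three passes}
So the part of the space over a gap cannot be an arc. It must contain copies of the parts that it is mapped onto. We keep the pattern of $Y$: from left to right the space rises from $(l_w,0)$ to $(r_w,1)$ over $I_w$ and descends from $(r_{w0},1)$ to $(l_{w1},0)$ over $G_w$. We also keep $T$ as the second coordinate of the map. As $y$ descends from $1$ to $0$, the value $T(y)$ makes three passes: down, up, down.

In case (b) the image must travel leftward from $(r_{v1},1)$ to $(l_{v01},0)$. It goes down over $I_{v1}$, up over $G_v$, and down over $I_{v01}$, whose right endpoint is $r_{v0}$. These are exactly three passes. In case (a) the image must go from $(r_{v0},1)$ to $(l_{v1},0)$, which takes one pass down over $G_v$. The two spare passes are spent on a trip down and back up over $I_{v0}$. In both cases $G_v$ is crossed only once; this is what will control the periods.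

We therefore place three small boxes over each gap, one for each $K_i$, map each box affinely onto a rectangle $M\times[0,1]$, and ask that the part of $X$ in the box be the preimage of $X^M$. This prescription is circular; for $w=\emptyset$ the part over $G_\emptyset$ must contain a small copy of most of itself. The circle is resolved by defining $X$ as the set of points whose whole orbit stays in a prescribed closed set.

\section{The continuum $X$ and the map $f$}\label{sec:construction}

\subsection*{The base map $g$}
Divide each gap $G_w$ into seven closed intervals of equal length, from left to right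
\[
E_0,\ J_1,\ E_1,\ J_2,\ E_2,\ J_3,\ E_3,
\]
written $E_i(w)$, $J_i(w)$ when $w$ must be named. The $E_i$ are called \emph{flats}. Put $D_w=J_1\cup E_1\cup J_2\cup E_2\cup J_3$, so that $G_w=E_0\cup D_w\cup E_3$. Define $g\colon[0,1]\to[0,1]$ by $g=\tau$ on $Q$, and let $g$ be affine on each of the seven pieces of $G_w$ according to the following table. Here $v=w^+$, the symbols $\nearrow M$ and $\searrow M$ mean increasing and decreasing onto $M$, and $\{\cdot\}$ means constant; see Figure~\ref{fig:g}.
\[
\begin{array}{c|ccccccc}
 & E_0 & J_1 & E_1 & J_2 & E_2 & J_3 & E_3\\ \hline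
\text{(a)} & \{r_{v0}\} & \searrow I_{v0} & \{l_{v0}\} & \nearrow I_{v0} & \nearrow E_0(v) & \nearrow D_v & \nearrow E_3(v)\\
\text{(b)} & \{r_{v1}\} & \searrow I_{v1} & \searrow E_3(v) & \searrow D_v & \searrow E_0(v) & \searrow I_{v01} & \{l_{v01}\}
\end{array}
\]
In case (a) the values of $g$ at the eight division points are, from left to right,
\[
r_{v0},\ r_{v0},\ l_{v0},\ l_{v0},\ r_{v0},\ \min D_v,\ \max D_v,\ l_{v1},
\]
and in case (b) they are
\[
r_{v1},\ r_{v1},\ l_{v1},\ \max D_v,\ \min D_v,\ r_{v0},\ l_{v01},\ l_{v01}.
\]
Since $E_0(v)=[r_{v0},\min D_v]$, $E_3(v)=[\max D_v,l_{v1}]$ and $I_{v01}=[l_{v01},r_{v0}]$, adjacent pieces agree at their common endpoint. The first and last values are those of $\tau$. So $g$ is well defined and $g|_{G_w}$ is continuous.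

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.62cm,y=0.17cm,font=\footnotesize]
\foreach \s/\c in {0/a,9.5/b}{
\begin{scope}[shift={(\s,0)}]
\draw (0,0) rectangle (7,21);
\draw[dashed] (0,7)--(7,7) (0,14)--(7,14);
\foreach \x/\t in {0.5/E_0,1.5/J_1,2.5/E_1,3.5/J_2,4.5/E_2,5.5/J_3,6.5/E_3}
  \node at (\x,-1.6) {$\t$};
\foreach \y/\t in {3.5/I_{v0},10.5/G_v,17.5/I_{v1}}
  \node[left] at (0,\y) {$\t$};
\node at (3.5,22.6) {case (\c)};
\end{scope}}
\draw (0,7)--(1,7)--(2,0)--(3,0)--(4,7);
\draw[very thick] (4,7)--(5,8)--(6,13)--(7,14);
\draw (9.5,21)--(10.5,21)--(11.5,14) (14.5,7)--(15.5,4.67)--(16.5,4.67);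
\draw[very thick] (11.5,14)--(12.5,13)--(13.5,8)--(14.5,7);
\end{tikzpicture}
\caption{The graph of the base map $g$ on a gap $G_w$ (horizontal, divided into its seven pieces), with values in $I_v$, $v=w^+$ (vertical). Case (a): $w$ contains a $0$. Case (b): $w=1^n$. The heavy part is the single monotone crossing of the gap $G_v$.}\label{fig:g}
\end{figure}

\begin{example}\label{ex:middle}
Let $w=v=\emptyset$, which is case (b). The gap $[\frac13,\frac23]$ has division points $\frac7{21},\frac8{21},\dots,\frac{14}{21}$, at which $g$ takes the values $1,1,\frac{14}{21},\frac{13}{21},\frac8{21},\frac7{21},\frac29,\frac29$. The piece $J_2=[\frac{10}{21},\frac{11}{21}]$ is mapped with slope $-5$ onto $D_\emptyset=[\frac8{21},\frac{13}{21}]$; both intervals have midpoint $\frac12$, so $g(\frac12)=\frac12$. The pieces $J_1$ and $J_3$ are mapped onto $I_1=[\frac23,1]$ and $I_{01}=[\frac29,\frac13]$ with slopes $-7$ and $-\frac73$.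
\end{example}

\begin{lemma}\label{lem:g}
The map $g$ is continuous, $g(I_w)\subset I_{w^+}$ for every word $w$, and on each $J_i(w)$ the map $g$ is affine with slope of modulus at least $\frac73$.
\end{lemma}

\begin{proof}
The table shows $g(G_u)\subset I_{u^+}$. If $u$ extends $w$, then $I_{u^+}\subset I_{w^+}$. With \eqref{eq:gaps} and $\tau(Q\cap I_w)\subset I_{w^+}$ this gives $g(I_w)\subset I_{w^+}$.

On the open sets $\operatorname{int}G_w$ the map $g$ is continuous. Let $q\in Q$, $n\ge0$, and let $w$ be the word of length $n$ with $q\in I_w$. For $x\in I_w$ both $g(x)$ and $g(q)$ lie in $I_{w^+}$, so $|g(x)-g(q)|\le3^{-n}$. If $I_w$ is a neighborhood of $q$ in $[0,1]$, this is the estimate we need. Otherwise $q=l_w\ne0$ or $q=r_w\ne1$. In the first case $w=u10^k$ and $q=l_{u1}=\max G_u$; in the second $w=u01^k$ and $q=r_{u0}=\min G_u$. Then $I_w\cup G_u$ is a neighborhood of $q$, and $g|_{G_u}$ is continuous, so the estimate again holds near $q$. As $n$ is arbitrary, $g$ is continuous at $q$.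

Let $|w|=n$ and $\lambda=|G_w|=3^{-n-1}$. Then $|J_i(w)|=\lambda/7$, while $|I_{v0}|=|I_{v1}|=\lambda$, $|D_v|=5\lambda/7$ and $|I_{v01}|=\lambda/3$. The slopes have modulus $7$, $5$ and $\frac73$.
\end{proof}

\subsection*{The space}
Let $F=g\times T\colon[0,1]^2\to[0,1]^2$ and
\[
N=(Q\times[0,1])\ \cup\ \bigcup_{w,i}J_i(w)\times K_i\ \cup\ \bigcup_{w,i}E_i(w)\times\{e_i\}.
\]
Over each gap, $N$ is a descending staircase of three boxes joined by four horizontal segments (Figure~\ref{fig:N}). The segments keep the boxes apart from each other and from the bars over $Q$, so that consecutive pieces meet in one point. Define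
\[
X=\{z\in[0,1]^2:F^k(z)\in N\text{ for all }k\ge0\},\qquad f=F|_X .
\]
The set $N$ is closed. Indeed, let $(x_k,y_k)\in N$ converge to $(x,y)$. If $x\in Q$, then $(x,y)\in N$. If $x\in\operatorname{int}G_w$, then for large $k$ the point $(x_k,y_k)$ lies in the union of the seven closed sets belonging to $w$, and so does $(x,y)$. Hence $X$ is compact, and $f(X)\subset X$ by definition.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.85cm,y=1cm,font=\footnotesize]
\fill[gray!15] (0,0) rectangle (3,3) (10,0) rectangle (13,3);
\fill[gray!55] (4,2) rectangle (5,3) (6,1) rectangle (7,2) (8,0) rectangle (9,1);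
\draw[very thick] (3,3)--(4,3) (5,2)--(6,2) (7,1)--(8,1) (9,0)--(10,0);
\draw[very thick] (0,0)--(0,3) (3,0)--(3,3) (10,0)--(10,3) (13,0)--(13,3);
\foreach \p in {(0,0),(3,3),(4,3),(5,2),(6,2),(7,1),(8,1),(9,0),(10,0),(13,3)}
  \fill \p circle (2pt);
\foreach \x/\t in {1.5/I_{w0},3.5/E_0,4.5/J_1,5.5/E_1,6.5/J_2,7.5/E_2,8.5/J_3,9.5/E_3,11.5/I_{w1}}
  \node at (\x,-0.35) {$\t$};
\foreach \y/\t in {3/e_0,2/e_1,1/e_2,0/e_3}
  \node[left] at (-0.1,\y) {$\t$};
\end{tikzpicture}
\caption{The set $N$ over an interval $I_w$ (not to scale). Over the gap $G_w$ it consists of three boxes $J_i\times K_i$ (dark) and four horizontal segments $E_i\times\{e_i\}$. Over $I_{w0}$ and $I_{w1}$ (light) the pattern repeats; the vertical lines are the bars over their endpoints, which belong to the Cantor set. The dots are the marked points at which consecutive pieces are entered and left.}\label{fig:N}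
\end{figure}

Let $J$ be the union of all $J_i(w)$. Each endpoint of a flat lies in $Q$ or in $J$, and $J_i(w)\subset\operatorname{int}G_w$, so $[0,1]$ is the disjoint union of $Q$, $J$ and the interiors of the flats. Let $t_i\colon[0,1]\to K_i$ be the inverse of $T|_{K_i}$, an affine map that multiplies lengths by $\frac13$.

\begin{lemma}[fibers]\label{lem:fibers}
\begin{itemize}
\item[(i)] If $x\in Q$, then $X_x=[0,1]$.
\item[(ii)] $E_i(w)\times\{e_i\}\subset X$, and $X_x=\{e_i\}$ for $x\in\operatorname{int}E_i(w)$.
\item[(iii)] If $x\in J_i(w)$, then $X_x=t_i(X_{g(x)})$. The map $F$ sends $X^{J_i(w)}$ homeomorphically onto $X^M$, where $M=g(J_i(w))$.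
\item[(iv)] Every $X_x$ is a point or a nondegenerate closed interval. If the $g$-orbit of $x$ misses $Q$, then $X_x$ is a point.
\end{itemize}
\end{lemma}

\begin{proof}
(i) and (ii). Let $N_0\subset N$ be the union of $Q\times[0,1]$ and all segments $E_i(w)\times\{e_i\}$. We show $F(N_0)\subset N_0$, which gives $N_0\subset X$. First, $F(Q\times[0,1])\subset Q\times[0,1]$. The images of the segments, with $v=w^+$, are read from the table for $g$ and from \eqref{eq:Te}:
\begin{equation}\label{eq:flats}
\begin{array}{c|cccc}
 & E_0\times\{1\} & E_1\times\{\frac23\} & E_2\times\{\frac13\} & E_3\times\{0\}\\ \hline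
\text{(a)} & \{(r_{v0},1)\} & \{(l_{v0},0)\} & E_0(v)\times\{1\} & E_3(v)\times\{0\}\\
\text{(b)} & \{(r_{v1},1)\} & E_3(v)\times\{0\} & E_0(v)\times\{1\} & \{(l_{v01},0)\}
\end{array}
\end{equation}
All entries lie in $N_0$. For $x\in\operatorname{int}E_i(w)$ we have $N_x=\{e_i\}$, so $X_x=\{e_i\}$.

(iii) Let $x\in J_i(w)$. Then $N_x=K_i$; at an endpoint of $J_i(w)$ the adjacent flat contributes the height $e_{i-1}$ or $e_i$, which lies in $K_i$. A point $z$ is in $X$ if and only if $z\in N$ and $F(z)\in X$. So $y\in X_x$ if and only if $y\in K_i$ and $T(y)\in X_{g(x)}$. Since $F$ maps $J_i(w)\times K_i$ homeomorphically onto $M\times[0,1]$, the second statement follows.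

(iv) Suppose first that the orbit of $x$ stays in $J$, say $g^k(x)\in J_{i_k}(w_k)$ for all $k\ge0$. Then $X_x$ is the set of $y$ with $T^k(y)\in K_{i_k}$ for all $k$. This is the intersection of the nested closed intervals $t_{i_0}\circ\dots\circ t_{i_k}([0,1])$ of lengths $3^{-k-1}$, which is a point. Otherwise let $k$ be least with $g^k(x)\notin J$. By (iii), $X_x$ is an affine homeomorphic image of $X_{g^k(x)}$, which is $[0,1]$ if $g^k(x)\in Q$ and a point if $g^k(x)$ is interior to a flat.
\end{proof}

\begin{proposition}\label{prop:onto}
For every closed interval $M\subset[0,1]$ the set $X^M$ is a continuum; in particular $X$ is a continuum. The map $f\colon X\to X$ is onto.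
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:fibers}(iv), $\pi_1\colon X\to[0,1]$ is a monotone surjection, which gives the first statement. By Lemma~\ref{lem:fibers}(i),(ii), $X$ is the union of $Q\times[0,1]$ and the sets $E_0(v)\times\{1\}$, $X^{D_v}$, $E_3(v)\times\{0\}$ over all words $v$. The map $\tau\times T$ sends $Q\times[0,1]$ onto itself. Given $v$, let $w$ be the word with $w^+=v$. By \eqref{eq:flats}, $E_0(v)\times\{1\}$ and $E_3(v)\times\{0\}$ are images of segments belonging to $w$, which lie in $X$. By Lemma~\ref{lem:fibers}(iii), $X^{D_v}$ is the image of $X^{J_3(w)}$ in case (a) and of $X^{J_2(w)}$ in case (b).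
\end{proof}

\section{$X$ is hereditarily decomposable and arc-like}\label{sec:topology}

Both properties come from the expansion of $F$ on the boxes.

\begin{proposition}\label{prop:hd}
$X$ is hereditarily decomposable.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:hd} it suffices to show that there is no \emph{bad} interval, that is, no nonempty open interval $U\subset(0,1)$ such that $X_x$ is nondegenerate for all $x\in U$. Let $U$ be bad. By Lemma~\ref{lem:fibers}(ii), $U$ misses the interiors of all flats. If $U$ contained a point of $Q$, it would contain some $I_w$ and with it the flats of $G_w$. So $U$ misses $Q$, and $U\subset J$. Being connected, $U$ lies in $\operatorname{int}G_w$ for one $w$ and then in one of the disjoint closed intervals $J_1(w),J_2(w),J_3(w)$. By Lemma~\ref{lem:g}, $g(U)$ is an open interval in $[0,1]$, hence in $(0,1)$, with $|g(U)|\ge\frac73|U|$, and it is bad by Lemma~\ref{lem:fibers}(iii). Iterating, we obtain bad intervals of unbounded length, which is absurd.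
\end{proof}

For $Y$ a single application of Lemma~\ref{lem:glue} gave small fibers, because the pieces over the long gaps were arcs. For $X$ the piece over $D_w$ contains a copy of the piece over $D_{w^+}$, a word of the same length, so an induction on the length of words does not reach it. What helps is that the copy is smaller by the factor $\frac37$. We therefore improve the maps on all pieces at once, and we record the points at which pieces are joined.

For each interval $M$ of the form $I_w$, $D_w$ or $J_i=J_i(w)$ define \emph{marked points} $\alpha_M$ over $\min M$ and $\beta_M$ over $\max M$: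
\[
\begin{array}{c|ccc}
M & I_w & D_w & J_i\\ \hline
\alpha_M & (l_w,0) & (\min D_w,1) & (\min J_i,e_{i-1})\\
\beta_M & (r_w,1) & (\max D_w,0) & (\max J_i,e_i)
\end{array}
\]
They lie in $X^M$ by Lemma~\ref{lem:fibers}(i),(ii): those of $I_w$ lie over $Q$, and the others are endpoints of segments $E_i(w)\times\{e_i\}$. A \emph{$\delta$-good map} on $X^M$ is a continuous map $\theta\colon X^M\to[0,1]$ with $\theta(\alpha_M)=0$, $\theta(\beta_M)=1$ and all fibers of diameter at most $\delta$. It is onto because $X^M$ is connected.

\begin{proposition}\label{prop:arclike}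
$X$ is arc-like.
\end{proposition}

\begin{proof}
Let $\Delta$ be the set of $\delta>0$ such that $X^{I_w}$ and $X^{D_w}$ have $\delta$-good maps for all words $w$. Then $2\in\Delta$: take $\theta(z)=d(z,\alpha_M)/(d(z,\alpha_M)+d(z,\beta_M))$ and note that the unit square has diameter less than $2$. We show that $\delta\in\Delta$ implies $\eta:=\frac37\delta\in\Delta$. Then $2(\frac37)^k\in\Delta$ for all $k$, and $X=X^{I_\emptyset}$ has an $\varepsilon$-map onto $[0,1]$ for every $\varepsilon>0$.

\emph{Step 1: each $X^{J_i(w)}$ has an $\eta$-good map.} Let $M=g(J_i(w))$, which has the form $I_u$ or $D_v$. By Lemma~\ref{lem:fibers}(iii), $F$ maps $X^{J_i(w)}$ homeomorphically onto $X^M$. The inverse is affine in each coordinate, with factors of modulus at most $\frac37$ and $\frac13$, so it multiplies diameters by at most $\frac37$. The marked points of $J_i(w)$ have heights $e_{i-1},e_i$; the values of $g$ at the division points and \eqref{eq:Te} give their images: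
\[
\begin{array}{cc|ccc}
 & & J_1 & J_2 & J_3\\ \hline
\text{(a)} & F(\alpha) & (r_{v0},1) & (l_{v0},0) & (\min D_v,1)\\
 & F(\beta) & (l_{v0},0) & (r_{v0},1) & (\max D_v,0)\\ \hline
\text{(b)} & F(\alpha) & (r_{v1},1) & (\max D_v,0) & (r_{v01},1)\\
 & F(\beta) & (l_{v1},0) & (\min D_v,1) & (l_{v01},0)
\end{array}
\]
In each of the six cases the image pair is the marked pair of $M$, in the same order when $g$ increases on $J_i(w)$ and interchanged when it decreases. If $\theta$ is $\delta$-good on $X^M$, then $\theta\circ F$ in the first case and $1-\theta\circ F$ in the second is $\eta$-good on $X^{J_i(w)}$.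

\emph{Step 2: two chains.} By Lemma~\ref{lem:fibers}(ii),
\begin{align*}
X^{D_w}&=X^{J_1}\cup(E_1\times\{\tfrac23\})\cup X^{J_2}\cup(E_2\times\{\tfrac13\})\cup X^{J_3},\\
X^{I_w}&=X^{I_{w0}}\cup(E_0\times\{1\})\cup X^{D_w}\cup(E_3\times\{0\})\cup X^{I_{w1}}.
\end{align*}
In each chain nonconsecutive members lie over disjoint intervals. Of two consecutive members one is a horizontal segment, and they meet only in the endpoint of the segment that lies over the common endpoint of the two intervals. In the first chain these points are, in order, $(\max J_1,\frac23)=\beta_{J_1}$, $(\min J_2,\frac23)=\alpha_{J_2}$, $(\max J_2,\frac13)=\beta_{J_2}$, $(\min J_3,\frac13)=\alpha_{J_3}$, and moreover $\alpha_{J_1}=\alpha_{D_w}$, $\beta_{J_3}=\beta_{D_w}$. In the second they are $(r_{w0},1)=\beta_{I_{w0}}$, $(\min D_w,1)=\alpha_{D_w}$, $(\max D_w,0)=\beta_{D_w}$, $(l_{w1},0)=\alpha_{I_{w1}}$, and moreover $\alpha_{I_{w0}}=\alpha_{I_w}$, $\beta_{I_{w1}}=\beta_{I_w}$. So if the first, third and fifth members of a chain have $\eta$-good maps, then Lemma~\ref{lem:glue}, with increasing affine functions of $x$ on the two segments, gives an $\eta$-good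 map on the union.

\emph{Step 3.} By Steps 1 and 2 every $X^{D_w}$ has an $\eta$-good map. If $3^{-|w|}\le\eta$, the height $\pi_2$ is $\eta$-good on $X^{I_w}$, because its fibers lie in horizontal segments of length $|I_w|$. For shorter words, the second chain gives an $\eta$-good map on $X^{I_w}$ by downward induction on $|w|$. Hence $\eta\in\Delta$.
\end{proof}

\section{Periods and entropy of $f$}\label{sec:dynamics}

The periodic points of $f$ are governed by those of $g$. The map $g$ has folds in case (a), but the folded part of $G_w$ is sent into $I_{v0}$, where every gap belongs to a longer word, and the length of the word never decreases along an orbit. A periodic orbit therefore sees only the heavy parts of the graphs in Figure~\ref{fig:g}.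

\begin{proposition}\label{prop:periods}
Let $x$ be a periodic point of $g$ of period $p$. Then the orbit of $x$ misses $Q$, and if $x\in\operatorname{int}G_w$ with $|w|=n$, then $2^n\mid p$ and $p\mid2^{n+1}$.
\end{proposition}

\begin{proof}
Let $x_j=g^j(x)$; each $x_j$ is periodic. Since $g=\tau$ on $Q$ and $\tau$ has no periodic points, no $x_j$ lies in $Q$. Let $w_j$ be the word with $x_j\in\operatorname{int}G_{w_j}$. By Lemma~\ref{lem:g}, $x_{j+1}\in I_{w_j^+}\setminus Q$, so $w_{j+1}$ extends $w_j^+$ by \eqref{eq:gaps}, and $|w_{j+1}|\ge|w_j|$. As $w_p=w_0$, all $w_j$ have length $n$ and $w_{j+1}=w_j^+$. Since $u\mapsto u^+$ is a cycle of length $2^n$ on words of length $n$, we get $2^n\mid p$.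

For a word $u$ with $v=u^+$ let $R_u=E_2\cup J_3\cup E_3$ in case (a) and $R_u=E_1\cup J_2\cup E_2$ in case (b). By the table, $g$ is strictly increasing on the interval $R_u$ in case (a) and strictly decreasing in case (b). The other four pieces of $G_u$ are mapped into $I_{v0}\cup I_{v1}$, which misses $\operatorname{int}G_v$. Hence $x_j\in R_{w_j}$ for all $j$.

Let $O=\{x_{2^ni}:i\ge0\}$, a finite set that $\rho=g^{2^n}$ maps bijectively onto itself. For $0\le j<2^n$ we have $g^j(O)\subset R_{w_j}$, since $w_{2^ni+j}=w_j$. So $\rho|_O$ is a composition of $2^n$ strictly monotone maps, and the map applied on $R_{w_j}$ is decreasing if and only if $w_j=1^n$. The words $w_0,\dots,w_{2^n-1}$ are all the words of length $n$, so exactly one factor is decreasing and $\rho|_O$ reverses the order. Then $\rho^2|_O$ is an order-preserving bijection of a finite linearly ordered set, which is the identity. Thus $g^{2^{n+1}}(x)=x$.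
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:main}}]
By Propositions~\ref{prop:onto}, \ref{prop:hd} and~\ref{prop:arclike}, $X$ is an arc-like hereditarily decomposable continuum and $f$ is a continuous surjection.

The projection $\pi_2$ maps $X$ onto $[0,1]$, because $Q\times[0,1]\subset X$, and $\pi_2f=T\pi_2$. So $T$ is a factor of $f$, and $h(f)\ge\log3$ by Lemma~\ref{lem:T}.

Let $(x,y)$ be a periodic point of $f$. Then $x$ is periodic for $g$, of period $p$ say, and $p$ divides the period of $(x,y)$. By Proposition~\ref{prop:periods}, $p$ is a power of $2$ and the orbit of $x$ misses $Q$. By Lemma~\ref{lem:fibers}(iv), $X_x=\{y\}$. Since $f^p(x,y)\in\{x\}\times X_x$, we get $f^p(x,y)=(x,y)$, so the period of $(x,y)$ is $p$. Thus (2) fails, and then (3) fails by Theorem~\ref{thm:positive}(a).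

Finally, $f^k$ is onto, $h(f^k)=k\,h(f)\ge k\log3$, the periods of $f^k$ have the form $p/\gcd(p,k)$ with $p$ a period of $f$, and a horseshoe for $(f^k)^n$ is a horseshoe for $f^{kn}$.
\end{proof}

\begin{remark}
By Proposition~\ref{prop:periods} and the interval theorem, $h(g)=0$. So the factor $g$, which records the left-to-right order of $X$, has no entropy, while the invariant set $Q\times[0,1]$ alone carries entropy at least $\log3$ and contains no periodic point.
\end{remark}

\section{From a period that is not a power of $2$ to a horseshoe}\label{sec:odd}

Throughout this section $X$ is arc-like and hereditarily decomposable and $f\colon X\to X$ is continuous. We prove Theorem~\ref{thm:positive}(b) by imitating an argument for intervals, with the smallest continuum through given points in place of the convex hull and with layers in place of points.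

\subsection*{Hulls and layers}
We recall three properties of arc-like continua \cite[Ch.~XII]{Nad}. A nondegenerate subcontinuum $Z$ of an arc-like continuum is arc-like: restrict an $\varepsilon$-map with $\varepsilon<\operatorname{diam}Z$ to $Z$ and rescale its image, which is a nondegenerate interval. An arc-like continuum is \emph{hereditarily unicoherent}: the intersection of two intersecting subcontinua is connected. And it is \emph{irreducible}: there are points $a,b$ such that no proper subcontinuum contains both.

For $\emptyset\ne S\subset X$ let $\langle S\rangle$ be the intersection of all subcontinua of $X$ that contain $S$. This family is closed under finite intersections by hereditary unicoherence, so $\langle S\rangle$ is the intersection of a directed family of continua, hence a continuum. It is the smallest subcontinuum containing $S$. We write $\langle x,y\rangle=\langle\{x,y\}\rangle$.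

\begin{theorem}[{\cite[\S48]{Kur}, \cite[Thm.~10]{Tho}}]\label{thm:layers}
Let $Z$ be an irreducible nondegenerate continuum all of whose indecomposable subcontinua have empty interior in $Z$. Then there is a monotone continuous surjection $\psi\colon Z\to[0,1]$ all of whose fibers have empty interior in $Z$.
\end{theorem}

We call such a $\psi$ a \emph{layer map}, its fibers \emph{layers}, and $\psi^{-1}(0)$, $\psi^{-1}(1)$ the \emph{end layers}. For the continuum of Example~\ref{ex:sin}, $\pi_1$ is a layer map and the limit bar is an end layer. Every nondegenerate subcontinuum $Z$ of $X$ has a layer map: $Z$ is arc-like, hence irreducible, and its only indecomposable subcontinua are points, which have empty interior in $Z$. This is the only use of hereditary decomposability. If $\psi$ is a layer map, so is $1-\psi$. The next lemma says that subcontinua of $Z$ behave like intervals up to the layers at their ends.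

\begin{lemma}\label{lem:layers}
Let $Z$ be a nondegenerate subcontinuum of $X$, $\psi$ a layer map of $Z$ and $C\subset Z$ a subcontinuum.
\begin{itemize}
\item[(i)] If $C$ meets both end layers, then $C=Z$.
\item[(ii)] If $\psi(C)=[s,t]$ with $s<t$, then $C\supset\psi^{-1}(s,t)$.
\item[(iii)] If $C$ meets an end layer and is not contained in it, then $C$ contains it.
\item[(iv)] Let $(U_s)$ be a family of subcontinua of $Z$, linearly ordered by inclusion, whose union $U$ is dense in $Z$. Then every point of $Z\setminus U$ lies in an end layer disjoint from $U$.
\end{itemize}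
\end{lemma}

\begin{proof}
Let $Z$ be irreducible between $a$ and $b$. The preimage of the closed interval between $\psi(a)$ and $\psi(b)$ is a continuum containing $a$ and $b$, hence equals $Z$. So $\{\psi(a),\psi(b)\}=\{0,1\}$.

(i) The set $\psi^{-1}(0)\cup C\cup\psi^{-1}(1)$ is a continuum containing $a$ and $b$, so it is $Z$, and $C\supset\psi^{-1}(0,1)$. This set is dense in $Z$, being the complement of two closed sets with empty interior, and $C$ is closed.

(ii) The continuum $\psi^{-1}[0,s]\cup C\cup\psi^{-1}[t,1]$ meets both end layers, so it equals $Z$ by (i).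

(iii) Replacing $\psi$ by $1-\psi$ if necessary, let the layer be $\psi^{-1}(1)$. Then $\psi(C)=[s,1]$ with $s<1$, and $C\supset\psi^{-1}(s,1)$ by (ii). Let $z\in\psi^{-1}(1)$. An open neighborhood of $z$ inside the open set $\psi^{-1}(s,1]$ is not contained in $\psi^{-1}(1)$, so it meets $\psi^{-1}(s,1)$. Hence $z\in\overline C=C$.

(iv) Write $\psi(U_s)=[a_s,b_s]$. Since $\psi(U)$ is dense in $[0,1]$ and the family is linearly ordered, for each $t\in(0,1)$ there is $s$ with $a_s<t<b_s$, and $\psi^{-1}(t)\subset U_s$ by (ii). So $Z\setminus U$ lies in the end layers. If $U$ meets an end layer, then some $U_s$ meets it and also contains $\psi^{-1}(\frac12)$, so $U_s$ contains the end layer by (iii).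
\end{proof}

\subsection*{Orbits of odd prime period}
Suppose that $f$ has a point of period $r$ that is not a power of $2$, and let $p$ be an odd prime dividing $r$. This point has period $p$ for $f^{r/p}$, and a horseshoe for an iterate of $f^{r/p}$ is a horseshoe for an iterate of $f$. Replacing $f$ by $f^{r/p}$, we assume from now on that $O$ is a periodic orbit of $f$ of period $p$. Let $H=\langle O\rangle$.

The first step shows that the hull of any two points of $O$ is eventually stretched over $H$. The case $p=3$ on an interval shows the idea. Let $O=\{o_1<o_2<o_3\}$. The map $f$ permutes the three pairs of points of $O$ cyclically, so after at most two steps the image of the interval between a given pair contains $o_1$ and $o_3$, and with them $o_2$.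

\begin{lemma}\label{lem:stretch}
There is $n_0\ge1$, a multiple of $p$, such that $f^n(\langle x,y\rangle)\supset H$ for all distinct $x,y\in O$ and all $n\ge n_0$.
\end{lemma}

\begin{proof}
\emph{An order on $O$.} Choose $\varepsilon>0$ smaller than all distances between distinct points of $O$ and smaller than all of the finitely many positive numbers $\operatorname{dist}(o,\langle S\rangle)$ with $\emptyset\ne S\subset O$ and $o\in O\setminus\langle S\rangle$. Let $\theta\colon X\to[0,1]$ be an $\varepsilon$-map. It is injective on $O$, and we order $O$ by the values of $\theta$. We claim that for every subcontinuum $C$ meeting $O$ the set $S=O\cap C$ is \emph{convex}: a point $o\in O$ between two points of $S$ belongs to $S$. Indeed, $\theta(o)$ lies in the interval $\theta(\langle S\rangle)$, so $o$ is at distance less than $\varepsilon$ from a point of $\langle S\rangle$. By the choice of $\varepsilon$, $o\in\langle S\rangle\subset C$.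

\emph{Counting.} Fix $x\ne y$ in $O$ and let $P_n=O\cap f^n(\langle x,y\rangle)$, a convex subset of $O$. We have $f(P_n)\subset P_{n+1}$, and $f$ is a bijection of $O$, so $|P_n|$ is nondecreasing and $|P_0|\ge2$. Hence there are $n_1$ and $c\ge2$ with $|P_n|=c$ and $P_{n+1}=f(P_n)$ for $n\ge n_1$. Suppose $c<p$. The sets $f^i(P_{n_1})=P_{n_1+i}$, $0\le i<p$, are pairwise distinct. Otherwise $P_{n_1}$ is invariant under $f^k$ for some $0<k<p$; as $p$ is prime, $f^k$ acts on $O$ as a single cycle, which forces $P_{n_1}=O$. So $O$ has $p$ distinct convex subsets with $c$ elements. But a linearly ordered set with $p$ elements has only $p-c+1<p$ of them. Hence $c=p$, and for $n\ge n_1$ the continuum $f^n(\langle x,y\rangle)$ contains $O$, hence $H$. Take for $n_0$ a positive multiple of $p$ that exceeds the numbers $n_1$ of the finitely many pairs $x,y$.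
\end{proof}

\begin{remark}
The lemma fails for period $4$. Let $f\colon[1,4]\to[1,4]$ be affine between consecutive integers with $f(1)=3$, $f(2)=4$, $f(3)=2$, $f(4)=1$. Then $1\mapsto3\mapsto2\mapsto4\mapsto1$ is an orbit of period $4$, and $f$ interchanges $[1,2]$ and $[3,4]$. For $p=2$ the proof of the lemma remains valid, but the argument below needs a third point of $O$; the map $x\mapsto1-x$ of $[0,1]$ has period $2$ and no horseshoe, since its iterates preserve lengths.
\end{remark}

\subsection*{Making the two pieces disjoint}
On an interval the proof now ends quickly. Let $H=[x_1,x_3]$, let $x_2$ be a third point of $O$, and let $\Phi=f^{n_0}$, which fixes $O$ pointwise. Both $A=[x_1,x_2]$ and $B=[x_2,x_3]$ are mapped over $H$, but they share $x_2$. Choose $a\in A$ with $\Phi(a)=x_3$; then $a\ne x_2$, because $\Phi(x_2)=x_2$. So $\Phi([x_1,a])$ contains $x_1$ and $x_3$, hence $H$, and $[x_1,a]$ and $B$ form a horseshoe.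

In $X$ two difficulties appear. When $A$ is shrunk away from $B$, what is lost is part of a layer, not a point, and its image may be large. Lemma~\ref{lem:layers}(iv), applied to a layer map of the \emph{image} continuum, confines the lost part of the image to end layers. Also, several points of $O$ may lie in one end layer of $H$; this is treated first.

\begin{proof}[Proof of Theorem~\textup{\ref{thm:positive}(b)}]
Let $\varphi\colon H\to[0,1]$ be a layer map and $L_t=\varphi^{-1}(t)$. The continuum $\varphi^{-1}[\min\varphi(O),\max\varphi(O)]$ contains $O$, so it equals $H$. Hence $O$ meets both $L_0$ and $L_1$.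

\emph{Case 1: an end layer contains two points of $O$.} Replacing $\varphi$ by $1-\varphi$ if necessary, let $x_1\ne x_2$ lie in $O\cap L_0$, and let $x_3\in O\cap L_1$. Put $A=\langle x_1,x_2\rangle$, which is contained in the continuum $L_0$, and $B_t=\varphi^{-1}[t,1]$ for $0<t<1$. Each $B_t$ is a continuum that contains $x_3$ and misses $A$, and $\bigcup_tB_t=H\setminus L_0$ is dense in $H$. Lemma~\ref{lem:stretch} takes care of $A$. It does not apply to $B_t$ directly, since $B_t$ may contain only one point of $O$, so we show that an image of some $B_t$ contains two.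

Choose $j\ge1$ with $f^j(x_3)=x_1$. Let $Z=f^j(H)$, a continuum that contains $O$ and hence $H$, and let $\psi$ be a layer map of $Z$. The continua $V_t=f^j(B_t)$ contain $x_1$ and are linearly ordered by inclusion, and their union $V$ is dense in $Z$ by continuity. We claim that $x_2\in V$. If not, Lemma~\ref{lem:layers}(iv) places $x_2$ in an end layer of $Z$ disjoint from $V$, and we may assume that it is $\psi^{-1}(1)$. Then $\psi(x_2)=1$ and $\psi(x_1)<1$, so $\psi(A)=[b,1]$ with $b<1$. By Lemma~\ref{lem:layers}(ii),
\[
W:=\psi^{-1}(b,1)\subset A\subset L_0\subset H\subset Z .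
\]
The set $W$ is nonempty and open in $Z$, hence open in $H$. This contradicts the fact that $L_0$ has empty interior in $H$.

So for some $t$ the continuum $f^j(B_t)$ contains $x_1$ and $x_2$, hence $A$. Let $m=n_0+j$. By Lemma~\ref{lem:stretch}, $f^m(B_t)\supset f^{n_0}(A)\supset H$ and $f^m(A)\supset H$. The disjoint continua $A,B_t\subset H$ form a horseshoe for $f^m$.

\emph{Case 2: $O\cap L_0=\{x_1\}$ and $O\cap L_1=\{x_3\}$.} Since $p\ge3$, there is $x_2\in O\setminus\{x_1,x_3\}$, and $t=\varphi(x_2)\in(0,1)$. As $L_t$ is closed with empty interior, $x_2$ lies in the closure of $\varphi^{-1}[0,t)$ or of $\varphi^{-1}(t,1]$. Replacing $\varphi$ by $1-\varphi$ and interchanging $x_1$ and $x_3$ if necessary, assume $x_2\in\overline{\varphi^{-1}[0,t)}$. Let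
\[
A=\langle x_1,x_2\rangle\subset\varphi^{-1}[0,t],\qquad B=\langle x_2,x_3\rangle\subset\varphi^{-1}[t,1];
\]
thus $x_3\notin A$ and $x_1\notin B$. For $0<s<t$ let $A_s=\varphi^{-1}[0,s]$, a continuum that contains $x_1$ and misses $B$.

The union $\bigcup_sA_s=\varphi^{-1}[0,t)$ is a dense subset of $A$. Indeed, $\varphi(A)=[0,t]$, so $A$ contains $\varphi^{-1}(0,t)$ by Lemma~\ref{lem:layers}(ii) and $L_0$ by Lemma~\ref{lem:layers}(iii). Conversely, $\overline{\varphi^{-1}[0,t)}$ is the closure of an increasing union of continua, hence a continuum, and it contains $x_1$ and $x_2$; so it contains $A$.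

Let $\Phi=f^{n_0}$, which fixes $O$ pointwise because $p\mid n_0$. Let $Z=\Phi(A)$, which contains $H$ by Lemma~\ref{lem:stretch}, and fix a layer map of $Z$. The continua $U_s=\Phi(A_s)$ contain $x_1$ and increase with $s$, and their union $U$ is dense in $Z$. We claim that $U$ contains $x_2$ or $x_3$. If not, by Lemma~\ref{lem:layers}(iv) each of $x_2,x_3$ lies in an end layer of $Z$ that is disjoint from $U$ and so does not contain $x_1$.
\begin{itemize}
\item If the two end layers are different, then $B\subset H\subset Z$ meets both, and Lemma~\ref{lem:layers}(i) gives $B=Z\ni x_1$, a contradiction.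
\item If $x_2$ and $x_3$ lie in the same end layer $Z'$, then $A\subset H\subset Z$ meets $Z'$ in $x_2$ and is not contained in $Z'$, as $x_1\in A\setminus Z'$. Lemma~\ref{lem:layers}(iii) gives $A\supset Z'\ni x_3$, a contradiction.
\end{itemize}
So $\Phi(A_s)\supset\langle x_1,x_i\rangle$ for some $s$ and some $i\in\{2,3\}$. By Lemma~\ref{lem:stretch}, $\Phi^2(A_s)\supset f^{n_0}(\langle x_1,x_i\rangle)\supset H$ and $\Phi^2(B)=f^{2n_0}(\langle x_2,x_3\rangle)\supset H$. The disjoint continua $A_s,B\subset H$ form a horseshoe for $f^{2n_0}$.
\end{proof}

\begin{thebibliography}{9}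

\bibitem{DK} Udayan B. Darji and Hisao Kato, \emph{Chaos and Indecomposability}, arXiv:1504.08341 (2015).

\bibitem{Kur} Kuratowski, \emph{Topology} II.

\bibitem{Nad} Nadler, \emph{Continuum Theory}.

\bibitem{Tho} E. S. Thomas, \emph{Monotone decompositions of irreducible continua}, Dissertationes Math. 50 (1966).

\end{thebibliography}
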